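# Hausdorff measure of graphs of prevalent continuous maps

## 1. Graphs over the Cantor space with the gauge $r$

How large is the graph of a continuous map $f\colon K\to\mathbb R^d$ when nothing special is assumed about $f$? The graph sits inside $K\times\mathbb R^d$, so it cannot be larger than that product. We shall see that, measured by Hausdorff measures, it is almost as large. We begin with a space where this is easy.

**Definition (gauge functions and Hausdorff measures).** A function $h\colon[0,\infty)\to[0,\infty)$ is a *gauge function* if it is non-decreasing and $h(0)=0$. For a metric space $X$,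
$$\mathcal H^h_\delta(X)=\inf\Big\{\sum_{i=1}^\infty h(\operatorname{diam}A_i):X\subseteq\bigcup_{i=1}^\infty A_i,\ \operatorname{diam}A_i\le\delta\text{ for all }i\Big\},\qquad \mathcal H^h(X)=\lim_{\delta\to0+}\mathcal H^h_\delta(X).$$

As $\delta$ decreases, $\mathcal H^h_\delta$ increases, so the limit is a supremum; $\mathcal H^h_\delta$ and $\mathcal H^h$ are countably subadditive. The choice $h(r)=r^s$ gives the usual $s$-dimensional measure. Gauges may jump: $h(0)=0$ and $h(r)=2^{-j^2}$ for $2^{-j-1}<r\le2^{-j}$, $j\in\mathbb Z$, $j\geq 0$ (with $h(r)=1$ for $r>1$) is a gauge. It will reappear in Section 5.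

For a compact metric space $(K,\rho)$ and $d\ge1$, $C(K,\mathbb R^d)$ is the Banach space of continuous maps with the maximum norm. For $f\in C(K,\mathbb R^d)$ put $\operatorname{graph}(f)=\{(x,f(x)):x\in K\}\subset K\times\mathbb R^d$, where $K\times\mathbb R^d$ carries the metric $\rho((x,a),(y,b))=\sqrt{\rho(x,y)^2+|a-b|^2}$.

**Definition (shy and prevalent sets).** Let $G$ be an abelian Polish group. A set $A\subset G$ is *shy* (or Haar null) if there are a Borel set $B\supset A$ and a Borel probability measure $\mu$ on $G$ with $\mu(B+x)=0$ for all $x\in G$. Complements of shy sets are *prevalent*. A property holds for a prevalent $f\in C(K,\mathbb R^d)$ if the set of $f$ with the property is prevalent in $G=C(K,\mathbb R^d)$.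

As an example, $B=\{f\in C([0,1],\mathbb R):f(0)=0\}$ is closed and shy. Let $\mu$ be the law of the constant function with random value $U$, where $U$ is uniform in $[0,1]$. Then $\mu(B+x)=P(U-x(0)=0)=0$ for every $x$. In general, to show that a Borel set $B$ is shy we look for a random function $\tilde f$ such that for **every** fixed $\varphi$ we have $P(\varphi+\tilde f\in B)=0$.

Now let $K=\{0,1\}^{\mathbb N}$ be the space of sequences $x=(x_0,x_1,\dots)$, with $\rho(x,x')=2^{-n}$ if $n$ is the first index where $x\ne x'$. A *cylinder of depth $n$* consists of all sequences with prescribed first $n$ entries. Its diameter is $2^{-n}$, and every set of diameter less than $2^{1-n}$ has diameter at most $2^{-n}$, hence lies in a cylinder of depth $n$. Let $\nu$ be the coin-tossing measure, so cylinders of depth $n$ have measure $2^{-n}$. Then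
$$\nu(E)\le\operatorname{diam}E\quad\text{for Borel }E\subset K,\tag{1.1}$$
so $\sum_i\operatorname{diam}A_i\ge\sum_i\nu(\overline{A_i})\ge1$ for every cover of $K$, and $\mathcal H^h(K)\ge1$ for $h(r)=r$.

Take $d=1$. A box in $K\times\mathbb R$ of side $r$ has measure about $r\cdot r$, so $r^2$ is the natural gauge of the product. Not every graph is that large: the graph of $f=0$ is isometric to $K$, and for $g(r)=r^{3/2}$ the $2^n$ cylinders of depth $n$ give $\mathcal H^g(\operatorname{graph}(0))\le\lim_n2^n2^{-3n/2}=0$.

**Proposition 1.1.** Let $K=\{0,1\}^{\mathbb N}$ with the metric above, and let $g$ be a gauge function with $g(r)/r^2\to\infty$ as $r\to0+$. Then $\mathcal H^g(\operatorname{graph}(f))>0$ for a prevalent $f\in C(K,\mathbb R)$.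

**Step 1: the random function.** We want a function that oscillates at height $2^{-k}$ on a spatial scale that is extremely small compared with the earlier ones. Choose integers $1\le n_1<n_2<\cdots$ with $n_{k+1}\ge5n_k$ and $g(r)\ge2^kr^2$ for $0<r<2^{1-n_k}$. Take independent uniform signs $\varepsilon_{k,z}$, one for each $k\ge1$ and each cylinder $z$ of depth $n_k$. Put $f_k(x)=2^{-k}\varepsilon_{k,z}$ for $x\in z$, and $\tilde f=\sum_kf_k$. Each $f_k$ is locally constant, so continuous. The map from the signs to $\tilde f\in C(K,\mathbb R)$ is a uniform limit of locally constant maps on a compact product space, so it is continuous. Let $\mu$ be the law of $\tilde f$. Fix $\varphi\in C(K,\mathbb R)$, and put $F=\varphi+\tilde f$ and $R=\|\varphi\|+1$, so that $|F|\le R$.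

**Step 2: one box.** We bound the part of $\nu$ that the graph puts in a given box. Let $n\ge n_1$ and let $k=k(n)$ satisfy $n_k\le n<n_{k+1}$. Let $Z$ be a cylinder of depth $n$, let $Q=[j2^{-n},(j+1)2^{-n}]$ with $j\in\mathbb Z$, and put $S=\nu\{x\in Z:F(x)\in Q\}$. Condition on all signs of levels $\le k+1$. For a fixed $x$, the sum $\sum_{j\ge k+2}f_j(x)$ is uniform on $[-2^{-k-1},2^{-k-1}]$ (binary expansion), so the conditional probability of $F(x)\in Q$ is at most $2^{-n}/2^{-k}=2^{k-n}$. Hence the conditional mean of $S$ is at most $2^{-n}2^{k-n}=2^{k-2n}$. Write $S=\sum_zS_z$ over the cylinders $z\subset Z$ of depth $n_{k+2}$. The $S_z$ use disjoint sets of signs, so they are conditionally independent, and $0\le S_z\le2^{-n_{k+2}}$. So the conditional variance of $S$ is at most $\sum_z\mathbb E S_z^2\le2^{-n_{k+2}}2^{k-2n}$. Chebyshev's inequality gives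
$$P\big(S>2\cdot2^{k-2n}\big)\le\frac{2^{-n_{k+2}}2^{k-2n}}{2^{2k-4n}}\le2^{2n-n_{k+2}}.$$

**Step 3: all boxes.** We take a union bound. For given $n$ there are $2^n$ cylinders $Z$ and at most $2R2^n+2\le4R\,2^n$ intervals $Q$ that meet $[-R,R]$. So the probability that some box of depth $n$ fails is at most $4R\,2^{4n-n_{k+2}}$. Summing over $n_k\le n<n_{k+1}$ gives at most $4R\,2^{4n_{k+1}-n_{k+2}}\le4R\,2^{-n_{k+1}}$, which is summable in $k$. By the Borel–Cantelli lemma, almost surely for all but finitely many $n$,
$$\nu\{x\in Z:F(x)\in Q\}\le2\cdot2^{k(n)-2n}\quad\text{for all }Z,Q\text{ of depth }n.\tag{1.2}$$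

**Step 4: from (1.2) to $\mathcal H^g>0$.** This is the mass distribution principle. Suppose (1.2) holds for all $n\ge n_*$, where $n_*\ge n_1$. Let $A\subset\operatorname{graph}(F)$ with $0<r=\operatorname{diam}A<2^{1-n_*}$, and choose $n\ge n_*$ with $2^{-n}\le r<2^{1-n}$. The projection of $A$ to $K$ has diameter less than $2^{1-n}$, so it lies in a cylinder $Z$ of depth $n$. The second coordinates lie in an interval of length less than $2\cdot2^{-n}$, which three intervals $Q$ cover. So the set of $x$ with $(x,F(x))\in A$ has outer $\nu$-measure at most $6\cdot2^{k(n)-2n}\le6\cdot2^{k(n)}r^2\le6g(r)$, because $r<2^{1-n}\le2^{1-n_{k(n)}}$. One-point sets $A$ carry no mass. Hence $1=\nu(K)\le6\sum_ig(\operatorname{diam}A_i)$ for every cover of $\operatorname{graph}(F)$ by subsets of diameter less than $2^{1-n_*}$, and $\mathcal H^g(\operatorname{graph}(F))\ge1/6$.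

**Step 5: a Borel exceptional set.** Let $B$ be the set of $f\in C(K,\mathbb R)$ for which (1.2), with $f$ in place of $F$, fails for infinitely many $n$. Since $Q$ is closed, $f\mapsto\nu\{x\in Z:f(x)\in Q\}$ is upper semicontinuous (reverse Fatou), so $B$ is Borel. By Step 4, $\mathcal H^g(\operatorname{graph}(f))=0$ implies $f\in B$. By Step 3 with $\varphi=-x$, $\mu(B+x)=P(\tilde f-x\in B)=0$ for every $x$. $\square$

## 2. From the Cantor space to an arbitrary compact space

The following question is posed in Richárd Balka, "Dimensions of graphs of prevalent continuous maps", arXiv:1503.00865 (2015). Let $K$ be compact metric, $d\ge1$, and let $h,g$ be gauge functions with $\mathcal H^h(K)>0$ and $g(r)/(h(r)r^d)\to\infty$. Is $\mathcal H^g(\operatorname{graph}(f))>0$ for a prevalent $f\in C(K,\mathbb R^d)$? The answer is yes for all such $K,d,h,g$.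

**Theorem 1.** Let $K$ be a compact metric space, $d\ge 1$, and let $h,g$ be gauge functions with $\mathcal H^h(K)>0$ and $\lim_{r\to0+}g(r)/(h(r)r^d)=\infty$. Then $\{f\in C(K,\mathbb R^d):\mathcal H^g(\operatorname{graph}(f))=0\}$ is contained in a shy $G_\delta$ set. So $\mathcal H^g(\operatorname{graph}(f))>0$ for a prevalent $f$.

Two further theorems follow at the end: non-$\sigma$-finiteness (Theorem 2, Section 10) and a converse (Theorem 3, Section 11).

What did Section 1 use that is no longer available?

1. There was a measure with $\nu(E)\le h(\operatorname{diam}E)$. Now we only know that covers of $K$ are expensive, and nothing is assumed about $h$: neither continuity nor doubling.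
2. Functions that are constant on small pieces were continuous. If $K$ is connected, they are not.
3. A set of diameter $r$ lay in one of finitely many sets of the same diameter. This made the union bound possible. In general, rounding a set to one of finitely many shapes increases its diameter a little, from $r$ to $r+a$, and $h(r+a)$ may be much larger than $h(r)$ however small $a$ is.

For the first point we replace the measure by a *content*, an infimum over covers, which is subadditive but not additive. Then there is no variance. The role of Chebyshev's inequality is taken by a concentration inequality that needs only subadditivity (Section 8). For the second point we find a totally disconnected $K_\infty\subset K$ over which covering $K_\infty\times[0,1]^d$ is still expensive (Section 7). For the third point we keep the tag $r$ of a set, and so its price, while we allow the set to be slightly too large (Section 4), and we show that $K\times[0,1]^d$ stays expensive even so (Section 5). The passage from a compact set to the limit of a shrinking chain of compact sets,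 used twice, is Section 6. At each stage only fine scales lose a constant factor, and $g/(hr^d)\to\infty$ pays for this, just as the factor $2^{k(n)}$ was paid for in Section 1.

Throughout, $\|\cdot\|$ is the maximum norm on $\mathbb R^d$, and the corresponding sup norm of functions, $|\cdot|$ is the Euclidean norm, and $u_+=\max(u,0)$. Cubes have sides parallel to the axes. The grid cells of side $\tau$ are the cubes $\tau(j+[0,1)^d)$, $j\in\mathbb Z^d$.

## 3. Normalizing $h$ and fixing the scales

**Step 1: trivial facts about $h$ and $K$.** We need $h>0$ in order to divide by it. If $h(r_0)=0$ for some $r_0>0$, then finite covers by sets of diameter at most $\delta\le r_0$ show $\mathcal H^h(K)=0$. So $h(r)>0$ for $r>0$. Also $K$ is uncountable, since a countable set is covered by singletons at cost $h(0)=0$.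

**Step 2: we may assume $h(0+)=0$.** This will make small pieces cheap. Suppose $c=h(0+)>0$. As $K$ is uncountable and compact, it contains a Cantor set, and so carries an atomless Borel probability measure $\nu$. Let $s(r)=\sup\{\nu(E):E\subset K\text{ Borel},\operatorname{diam}E\le r\}$. It is non-decreasing, and $s(0)=0$. Moreover $s(0+)=0$. Otherwise there are $\varepsilon>0$ and closed $E_n$ with $\operatorname{diam}E_n\le1/n$ and $\nu(E_n)\ge\varepsilon$. If $x$ is a limit point of points $x_n\in E_n$, each ball around $x$ contains some $E_n$, so $\nu(\{x\})\ge\varepsilon$, a contradiction. For every cover, $1\le\sum\nu(\overline{A_i})\le\sum s(\operatorname{diam}A_i)$, so $\mathcal H^s(K)\ge1$. Put $h'=cs$. Since $s\le1$, $h'\le c\le h$ on $(0,\infty)$. Also $\mathcal H^{h'}(K)>0$ (so $h'>0$ on $(0,\infty)$ by Step 1), $h'(0+)=0$, and $g/(h'r^d)\ge g/(hr^d)\to\infty$. Replace $h$ by $h'$; the conclusion of Theorem 1 does not mention $h$.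

**Step 3: weights and scales.** We divide the scales into classes so that class $m$ can afford the total loss that it will suffer. Let $\psi(r)=\inf_{0<s\le r}g(s)/(h(s)s^d)$. It is non-increasing, $\psi(r)\to\infty$ as $r\to0+$, and $g(s)\ge\psi(r)h(s)s^d$ for $0<s\le r$. Put
$$C=2^{d+3},\qquad w^{(0)}_m=m,\qquad w^{(1)}_m=2^{m-1}m,\qquad w^{(2)}_m=C^{m-1}2^{m-1}m\qquad(m\ge1).$$
The three sequences belong to the three stages: the product, the totally disconnected subset, the graph. Choose $1\ge\Delta_0>\Delta_1>\cdots\to0$ with $\mathcal H^h_{\Delta_0}(K)>0$, $\psi(\Delta_{m-1})\ge w^{(2)}_m$ for $m\ge1$, and $w^{(2)}_mh(\Delta_{m-1})\le1/m$ for $m\ge2$. A number $r\in(\Delta_m,\Delta_{m-1}]$ has *class* $m$, written $m(r)=m$. Then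
$$w^{(2)}_{m(r)}h(r)r^d\le g(r)\qquad(0<r\le\Delta_0).\tag{3.1}$$
Note that $\mathcal H^h_{\Delta_0}(K)<\infty$, by a finite cover.

## 4. Tagged sets with slack, and their contents

**Definition (tagged set, slack).** Let $X\subset K$ be compact. A *tagged set* is a pair $(A,r)$ with $A\subset X\times\mathbb R^d$ and $0<r\le\Delta_0$; its class is $m(r)$. For $a\ge0$ it has *slack* $a$ if for all $(x,y),(x',y')\in A$
$$\|y-y'\|\le r+a,\qquad\rho(x,x')\le a+\sqrt{\big(r^2-(\|y-y'\|-a)_+^2\big)_+}\,.\tag{4.1}$$

Read this as "diameter $r$ up to an error $a$". If $\operatorname{diam}A=r\in(0,\Delta_0]$, then $(A,r)$ has slack $0$, because $\rho(x,x')^2+\|y-y'\|^2\le\rho(x,x')^2+|y-y'|^2\le r^2$. A single point with any tag has slack $0$. The right sides of (4.1) are non-decreasing in $a$, so slack $a$ implies slack $a'$ for $a'\ge a$. Slack passes to subsets.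

**Lemma 4.1 (thickening).** If $(A,r)$ has slack $a$ and every $(x,y)\in A'$ has some $(x_0,y_0)\in A$ with $\rho(x,x_0)\le\delta$ and $\|y-y_0\|\le\delta$, then $(A',r)$ has slack $a+2\delta$.

*Proof.* Let $(x,y),(x',y')\in A'$ have companions $(x_0,y_0),(x_0',y_0')$. Then $\|y-y'\|\le\|y_0-y_0'\|+2\delta\le r+a+2\delta$. Also $\|y_0-y_0'\|-a\ge\|y-y'\|-(a+2\delta)$, so
$$\rho(x,x')\le2\delta+\rho(x_0,x_0')\le a+2\delta+\sqrt{\big(r^2-(\|y-y'\|-(a+2\delta))_+^2\big)_+}\,.\ \square$$

For example, if $K=[0,1]$, $d=1$, and $A$ is a disc of diameter $r\le\Delta_0$ in $K\times\mathbb R$, then $(A,r)$ has slack $0$, and its $\delta$-neighborhood has slack $2\delta$ with the *same* tag $r$. The tag fixes the price, and thickening does not change the tag.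

**Definition (admissibility, cost, contents).** Let $\iota=(\iota_m)$ be a sequence of non-negative numbers and $w=(w_m)$ positive weights. The tagged set $(A,r)$ is *$\iota$-admissible* if it has slack $\iota_{m(r)}$. The *$w$-cost* of a countable family $\{(A_i,r_i)\}$ is $\sum_iw_{m(r_i)}h(r_i)r_i^d$. For $S\subset X\times\mathbb R^d$, let $\Gamma(\iota,w;S)$ be the infimum of the $w$-costs of countable families of $\iota$-admissible sets that cover $S$. Let $\Gamma^{>k}(\iota,w;S)$ be the same with classes $>k$ only, and $\Gamma^\circ(\iota,w;S)$ the same as $\Gamma$ with only sets that are open in $X\times\mathbb R^d$.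

The values of $\Gamma$ and $\Gamma^{>k}$ do not depend on $X$. For compact $X\subset X'\subset K$ and $S\subset X\times\mathbb R^d$, a set admissible in $X\times\mathbb R^d$ is admissible in $X'\times\mathbb R^d$; conversely, covering sets may be intersected with $X\times\mathbb R^d$. All these quantities are monotone and countably subadditive in $S$, and invariant under translations in $\mathbb R^d$.

**Small pieces are cheap.** Let $r\le1$, $z\subset X$, $\operatorname{diam}z\le r/2$, and let $Q$ be a cube of side $\le1$. Then at most $\lceil2/r\rceil^d\le(3/r)^d$ cubes $q$ of side $r/2$ cover $Q$. Each $(z\times q,r)$ with $r\le\Delta_0$ has slack $0$, since $\|y-y'\|\le r/2$ and $\rho(x,x')\le r/2\le\sqrt{r^2-r^2/4}$. Taking $r=\Delta_{m-1}$, which has class $m$,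
$$\operatorname{diam}z\le\tfrac12\Delta_{m-1},\ m>k\ \Longrightarrow\ \Gamma^{>k}(\iota,w;z\times Q)\le3^dw_mh(\Delta_{m-1}).\tag{4.2}$$
In particular $\Gamma^{>k}$ is finite on bounded sets.

**Open covers.** Let $\iota$ be positive. Enlarging each class-$m$ set of an $\frac14\iota$-admissible family to its open $\iota_m/8$-neighborhood (in both coordinates) gives slack $\frac14\iota_m+\frac14\iota_m$ by Lemma 4.1. Hence
$$\Gamma(\tfrac14\iota,w;S)\ge\Gamma^\circ(\tfrac12\iota,w;S).\tag{4.3}$$

## 5. The product $K\times[0,1]^d$ is expensive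

**Slicing, and where it stops.** Suppose a family of slack $0$ covers $K\times[0,1]^d$. Fix $y\in[0,1]^d$. The slices $\{x:(x,y)\in A_i\}$ cover $K$ and have diameter at most $r_i\le\Delta_0$. So $\sum h(r_i)\ge\mathcal H^h_{\Delta_0}(K)$, where the sum is over those $i$ for which $y$ lies in the projection of $A_i$. The closure of that projection lies in a cube of side $r_i$. Integrating over $y$ gives $\sum_ih(r_i)r_i^d\ge\mathcal H^h_{\Delta_0}(K)$.

With slack $\iota_m$ the slice at $y$ has diameter up to $r_i+\iota_m$, so we must pay $h(r_i+\iota_m)$. If $h$ is continuous, this is harmless: since $h\ge h(\Delta_m)>0$ on $[\Delta_m,\infty)$, uniform continuity gives $\iota_m\le\Delta_m$ with $h(r+\iota_m)\le2h(r)$ on $[\Delta_m,\Delta_{m-1}]$. The projection then lies in a cube of side $2r_i$, and we get $2^{d+1}\sum h(r_i)r_i^d\ge\mathcal H^h_{2\Delta_0}(K)$, which is positive if $\Delta_0$ is small. But $h$ is arbitrary. For the gauge of Section 1 with $h(r)=2^{-j^2}$ on $(2^{-j-1},2^{-j}]$ we have $h(2^{-j}+a)/h(2^{-j})=2^{2j-1}$ for every $a\in(0,2^{-j}]$, $j\geq 1$,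 so no choice of $\iota$ keeps the ratio bounded. This is the exact point at which slicing stops.

**What still has diameter at most $r$.** Look at the points $x$ over which $A$ has some vertical extent. For a disc of diameter $r$ in $[0,1]\times\mathbb R$, the points $x$ whose vertical chord has length at least $4\tau$ form an interval of length $\sqrt{r^2-16\tau^2}<r$ (if $4\tau\leq r$). Pythagoras leaves room, about $\tau^2/r$, and if the slack is below that room, then the set of these $x$ has diameter at most $r$, with no loss at all. Over the other $x$, the fiber of $A$ is very short, and a limited number of short fibers cannot block many disjoint cells of $[0,1]^d$. We turn this into a proof.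

**Proposition 5.1.** There is a non-increasing positive sequence $\iota^{(1)}$ with
$$\Gamma(\iota^{(1)},w^{(0)};K\times[0,1]^d)\ge\gamma_0:=\min\{1,4^{-d}\mathcal H^h_{\Delta_0}(K)\}>0.$$

**Step 1: parameters.** We fix two interlaced sequences of grids. Put $q_k=\lceil1/(h(\Delta_k)\Delta_k^d)\rceil$, $p_k=5^dq_k$, $n_k=p_k+1$. Choose non-decreasing integers $M_k\ge k$ with $M_k\ge\prod_{j\le k}(p_j+1)$. Choose, one after the other, $\beta_1>\tau_1\ge\beta_2>\tau_2\ge\cdots$ with
$$1/\beta_1\in\mathbb N,\qquad\beta_k=n_k\tau_k,\qquad\tau_k/\beta_{k+1}\in\mathbb N,\qquad\beta_k\le\Delta_{M_k}.$$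
Let $\iota^B_k=\tau_k^2/2$ and $\iota^{(1)}=\frac12\iota^B$. Since $\tau_k\le\beta_k\le\Delta_{M_k}\le\Delta_k\le1$, we have $\iota^B_k\le\tau_k\le\Delta_k$. *Level-$k$ boxes* are the grid cells of side $\beta_k$ in $[0,1)^d$, and *$k$-cells* are the grid cells of side $\tau_k$ in $[0,1)^d$. A level-$k$ box is a union of $n_k^d\ge p_k+1$ $k$-cells. Each $k$-cell is a union of level-$(k+1)$ boxes, the same number for all $k$-cells.

**Step 2: reduction to finite families.** We show that the proposition follows from this claim.

**Claim 5.2.** If a finite family $(A_i,r_i)$ of $\iota^B$-admissible sets covers $K\times[0,1)^d$ and has $w^{(0)}$-cost $\sigma\le1$, then $4^d\sigma\ge\mathcal H^h_{\Delta_0}(K)$.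

Suppose a countable $\iota^{(1)}$-admissible family covers $K\times[0,1]^d$ with cost less than $\gamma_0\le1$. Enlarge its class-$m$ sets to open $\iota^B_m/4$-neighborhoods. By Lemma 4.1 they have slack $\frac12\iota^B_m+2\cdot\frac14\iota^B_m=\iota^B_m$. By compactness a finite subfamily covers. Its cost $\sigma$ satisfies $\sigma<\gamma_0\le4^{-d}\mathcal H^h_{\Delta_0}(K)$, contrary to the claim.

From here on we prove Claim 5.2. Write $A_{i,x}=\{y:(x,y)\in A_i\}$, and for $A_i$ of class $m$ let
$$D_i=\{x\in K:\text{there are }y_1,y_2\in A_{i,x}\text{ with }\|y_1-y_2\|\ge4\tau_m\}.$$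

**Step 3: $\operatorname{diam}D_i\le r_i$.** This is where the slack disappears. Let $x,x'\in D_i$ and $y\in A_{i,x}$. Since two points of $A_{i,x'}$ have distance at least $4\tau_m$, some $y'\in A_{i,x'}$ has $\|y-y'\|\ge2\tau_m$. As $\iota^B_m\le\tau_m$, $(\|y-y'\|-\iota^B_m)_+\ge\tau_m$. By (4.1), and since $r_i>\Delta_m\ge\tau_m$ and $r_i\le1$,
$$\rho(x,x')\le\iota^B_m+\sqrt{r_i^2-\tau_m^2}\le\iota^B_m+r_i-\frac{\tau_m^2}{2r_i}\le r_i.$$

**Step 4: short fibers and few coarse sets.** We count what can be blocked. If $A_i$ has class $m$ and $x\notin D_i$, then any two points of $A_{i,x}$ differ by less than $4\tau_m$ in each coordinate. In each coordinate at most $5$ consecutive grid intervals of length $\tau_m$ are met, so $A_{i,x}$ meets at most $5^d$ $m$-cells. Further, a set of class $\le k$ has $r_i>\Delta_k$, so it costs at least $h(\Delta_k)\Delta_k^d$. As $\sigma\le1$, there are at most $q_k$ sets of class $\le k$.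

**Step 5: collections $\mathcal D(b)$.** For each box $b$ we choose sets $D_i$ that are intended to cover $K$. Let $N$ be the largest class that occurs. For boxes of level $N+1$ put $\mathcal D(b)=\emptyset$. For a box $b$ of level $k\le N$, select $p_k+1$ different $k$-cells $J\subset b$, and in each a level-$(k+1)$ box $b_J\subset J$. Let $\mathcal D(b)$ consist of the following sets (formally, of their indices $i$).

* First rule: all $D_i$ for which the class of $A_i$ is in $[k,M_k]$ and $A_i\cap(K\times b)\ne\emptyset$.
* Second rule: all members of class $>M_k$ of the collections $\mathcal D(b_J)$.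

By downward induction on $k$, if $D_i\in\mathcal D(b)$ then $A_i$ has class $\ge k$ and meets $K\times b$.

**Step 6: a dichotomy.** We show that for each level-$k$ box $b$, $k\le N+1$, and each $x\in K$: either $A_{i,x}\cap b\ne\emptyset$ for some $A_i$ of class $<k$, or $x\in\bigcup\mathcal D(b)$.

For $k=N+1$ the first alternative holds, because the family covers $\{x\}\times b$ and all classes are $\le N$. Assume the statement for $k+1$, let $b$ have level $k$, and suppose the first alternative fails for $b$. Apply the statement to each $b_J$. As $b_J\subset b$, either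

* (i) some $A_i$ of class exactly $k$ satisfies $A_{i,x}\cap b_J\ne\emptyset$, or
* (ii) $x\in\bigcup\mathcal D(b_J)$.

Suppose (i) holds for all $p_k+1>5^dq_k$ selected cells $J$. By Step 4, there are at most $q_k$ sets of class $k$, and each of those with $x\notin D_i$ accounts for at most $5^d$ cells. So some class-$k$ set $A_i$ that meets $K\times b$ has $x\in D_i$, and $D_i\in\mathcal D(b)$ by the first rule. Otherwise (ii) holds for some $J$, so $x\in D_i\in\mathcal D(b_J)$, where $A_i$ has some class $m\ge k+1$ and meets $K\times b$. If $m\le M_k$, then $D_i\in\mathcal D(b)$ by the first rule; if $m>M_k$, by the second. This proves the dichotomy.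

No class is less than $1$. So for a level-1 box $b$, $\mathcal D(b)$ covers $K$, and Step 3 gives
$$\mathcal H^h_{\Delta_0}(K)\le\sum_{D_i\in\mathcal D(b)}h(r_i).\tag{5.1}$$

**Step 7: the cost, by random selection.** We show that for a good choice of selections and of $b$ the sum in (5.1) is at most $4^d\sigma$. Let $X_m(b)=\sum h(r_i)$ over the class-$m$ members of $\mathcal D(b)$, and $S_m(b)=\sum h(r_i)$ over the class-$m$ sets $A_i$ that meet $K\times b$. For $b$ of level $k\le N$,
$$X_m(b)\le S_m(b)\ \text{ if }k\le m\le M_k,\qquad X_m(b)\le\sum_JX_m(b_J)\ \text{ if }m>M_k.\tag{5.2}$$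
Make the selections at random, independently for different boxes: a uniformly random $(p_k+1)$-subset of the $k$-cells of $b$, and in each selected $J$ a uniform $b_J\subset J$. The selection at $b$ is independent of the selections at boxes of higher level, which determine the $X_m(b')$ for level-$(k+1)$ boxes $b'$. So for $m>M_k$
$$\mathbb EX_m(b)\le\sum_{J\subset b}\frac{p_k+1}{n_k^d}\operatorname*{avg}_{b'\subset J}\mathbb EX_m(b')=(p_k+1)\operatorname*{avg}_{b'\subset b}\mathbb EX_m(b'),\tag{5.3}$$
where $b'$ runs over level-$(k+1)$ boxes; the equality holds because there are $n_k^d$ cells $J\subset b$, and all contain the same number of boxes.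

Fix $m\le N$ and let $k(m)=\#\{j:M_j<m\}$. As $(M_j)$ is non-decreasing and $M_j\ge j$, $\{j:M_j<m\}=\{1,\dots,k(m)\}$, $k(m)+1\le m\le M_{k(m)+1}$, and $\prod_{j\le k(m)}(p_j+1)\le m$ (if $k(m)\ge1$ the product is at most $M_{k(m)}<m$; if $k(m)=0$ it is $1$). Put $k=k(m)+1\le N$. Iterating (5.3) over the levels $1,\dots,k(m)$ and then using the first part of (5.2),
$$\operatorname*{avg}_{b\text{ of level }1}\mathbb EX_m(b)\le m\operatorname*{avg}_{b\text{ of level }k}S_m(b)\le m\sum_{i\text{ of class }m}h(r_i)(4r_i)^d.$$
For the last inequality, the projection of $A_i$ to $\mathbb R^d$ has $\|\cdot\|$-diameter at most $r_i+\iota^B_m\le2r_i$, and $\beta_k\le\Delta_{M_k}\le\Delta_m<r_i$. So it meets at most $(2r_i/\beta_k+2)^d\le(4r_i/\beta_k)^d$ of the $\beta_k^{-d}$ level-$k$ boxes. Since $w^{(0)}_m=m$, summing over $m$ shows that the average over level-1 boxes $b$ of $\mathbb E\sum_{D_i\in\mathcal D(b)}h(r_i)$ is at most $4^d\sigma$. So some outcome and some level-1 box have $\sum_{D_i\in\mathcal D(b)}h(r_i)\le4^d\sigma$, and (5.1) gives $\mathcal H^h_{\Delta_0}(K)\le4^d\sigma$.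 This proves Claim 5.2 and Proposition 5.1. $\square$

## 6. Descending chains of compact sets

We shall shrink a compact set step by step, and at step $k$ we can only guarantee that covers by *fine* sets (classes $>k$) do not become cheaper by more than a factor $c$. A cover of the limit set also uses coarse sets. The remedy is to walk a cover of the limit back up the chain. Coarse sets are rounded to unions of atoms of a finite partition, so that their union is one of finitely many sets $\mathcal A$; only the part that the fine sets cover is re-covered. A set of class $m$ is thus charged the factor $c$ at the steps $k<m$ only, that is, $m-1$ times in all.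

**Lemma 6.1.** Let $X\subset K$ be compact, $\iota$ positive non-increasing, $w$ positive weights, $c\ge1$, $k_0\ge0$, $0<\delta_k\le2^{-k-3}\iota_k$, $t_k\ge0$, and $Y\subset\mathbb R^d$ bounded. Let $\Omega_{k_0}\supset\Omega_{k_0+1}\supset\cdots$ be compact subsets of $X\times Y$ and $\Omega_\infty=\bigcap\Omega_k$. For $k>k_0$ let $\mathcal P_k$ be a finite partition of $X\times Y$ into atoms such that two points of an atom differ by at most $\delta_k$ in $\rho$ and in $\|\cdot\|$. Assume that for all $k>k_0$ and every union $\mathcal A$ of atoms of $\mathcal P_k$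
$$\Gamma^{>k}(\iota,w;\Omega_{k-1}\setminus\mathcal A)\le c\,\Gamma^{>k}(\iota,w;\Omega_k\setminus\mathcal A)+t_k.\tag{6.1}$$
Then with $w^*_m=c^{m-1}w_m$,
$$\Gamma(\iota,w;\Omega_{k_0})\le\Gamma^\circ(\tfrac12\iota,w^*;\Omega_\infty)+\sum_{k>k_0}c^{k-1}t_k.$$

**Step 1: start from a finite cover of some $\Omega_n$.** Let a family of open $\frac12\iota$-admissible sets of $w^*$-cost $\sigma<\infty$ cover $\Omega_\infty$ (if there is none, there is nothing to prove). The $\Omega_k$ are compact and decreasing, so the union of the family contains some $\Omega_n$, and a finite subfamily covers $\Omega_n$. Enlarging $n$ afterwards, we may take $n>k_0$ at least as large as all classes that occur in it.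

**Step 2: the induction hypothesis.** We say what is carried along. Fix $\zeta>0$. For $k=n,n-1,\dots,k_0$ we construct countable families $\mathcal C_k$ covering $\Omega_k$ such that

* members of class $m>k$ are $\iota$-admissible;
* members of class $m\le k$ have slack $\frac12\iota_m+\sum_{l=k+1}^n2\delta_l$;
* with the weights $W_k(m)=w_mc^{\min(m-1,k)}$, the cost of $\mathcal C_k$ is at most $\sigma+\sum_{l=k+1}^n(c^{l-1}t_l+2^{-l}\zeta)$.

Let $\mathcal C_n$ be the finite subfamily. Its members have class $m\le n$, so $W_n(m)=w^*_m$, and all three points hold.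

**Step 3: from $\mathcal C_k$ to $\mathcal C_{k-1}$ for $k>k_0$.** Replace every member of class $\le k$ by the union of the atoms of $\mathcal P_k$ that meet it. By Lemma 4.1 its slack grows by $2\delta_k$. Let $\mathcal A$ be the union of all these atoms. A point of $\Omega_k\setminus\mathcal A$ lies in no old member of class $\le k$, so the members of class $>k$ cover $\Omega_k\setminus\mathcal A$. Let $\Phi$ be their $w$-cost; it is finite, because their $W_k$-cost is $c^k\Phi$. By (6.1) there is an $\iota$-admissible family of classes $>k$ that covers $\Omega_{k-1}\setminus\mathcal A$ and has $w$-cost at most $c\Phi+t_k+2^{-k}c^{-(k-1)}\zeta$. Put it in place of the members of class $>k$. The result $\mathcal C_{k-1}$ covers $\Omega_{k-1}$.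

For the cost: if $m\le k$ then $W_{k-1}(m)=W_k(m)$. If $m>k$ then $W_k(m)=c^kw_m$ and $W_{k-1}(m)=c^{k-1}w_m$, so the old fine members cost $c^k\Phi$, and the new ones cost at most $c^{k-1}(c\Phi+t_k+2^{-k}c^{-(k-1)}\zeta)=c^k\Phi+c^{k-1}t_k+2^{-k}\zeta$. For the slack: members of class exactly $k$ must now be $\iota$-admissible, and their slack is at most
$$\tfrac12\iota_k+\sum_{l\ge k}2\delta_l\le\tfrac12\iota_k+\sum_{l\ge k}2^{-l-2}\iota_k\le\tfrac34\iota_k.$$
Here we used $k\ge1$ and that $\iota$ is non-increasing. The other requirements are immediate.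

**Step 4: the family $\mathcal C_{k_0}$.** We read off the result. Members of class $m\le k_0$ have slack at most $\frac12\iota_m+\sum_{l>k_0}2^{-l-2}\iota_l\le\iota_m$, so $\mathcal C_{k_0}$ is $\iota$-admissible. It covers $\Omega_{k_0}$, and $W_{k_0}\ge w$ since $c\ge1$. Hence $\Gamma(\iota,w;\Omega_{k_0})\le\sigma+\sum_{l>k_0}c^{l-1}t_l+\zeta$. Let $\zeta\to0$ and take the infimum over $\sigma$. $\square$

## 7. A totally disconnected subset over which the product stays expensive

To make a subset totally disconnected we remove from $K$ thin shells around many centers. With many disjoint candidate shells, removing all but a bad one costs at most a factor $2$.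

**Proposition 7.1.** There is a totally disconnected compact $K_\infty\subset K$ such that, with $\iota^{(2)}=\frac14\iota^{(1)}$, $\Gamma(\iota^{(2)},w^{(1)};K_\infty\times[0,1]^d)\ge\gamma_0$.

**Step 1: removing shells.** We build $K=K_0\supset K_1\supset\cdots$ so that (6.1) holds with $c=2$. Put $\delta_i=2^{-i-3}\iota^{(1)}_i$ and $Y=[0,1]^d$, and let $\mathcal P_i$ be a finite partition of $K\times Y$ into products $V\times J$ with $\operatorname{diam}V\le\delta_i$ and $J$ of $\|\cdot\|$-diameter at most $\delta_i$. Let $(x_n)$ be dense in $K$, and enumerate all pairs $(x_n,1/l)$, $n,l\ge1$, as $(z_i,\varepsilon_i)_{i\ge1}$. Given $K_{i-1}$, let $N\ge2$ exceed the number of unions of atoms of $\mathcal P_i$, and for $s=1,\dots,N$ set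
$$T_s=\Big\{x\in K:\rho(x,z_i)\in\bigcup_{j\ge0}\Big(j\varepsilon_i+\frac{(s-1)\varepsilon_i}N,\ j\varepsilon_i+\frac{s\varepsilon_i}N\Big)\Big\}.$$
These are pairwise disjoint open sets. Fix a union $\mathcal A$ of atoms, let $S=(K_{i-1}\times Y)\setminus\mathcal A$ and $S_s=S\setminus(T_s\times\mathbb R^d)$. For $s\ne s'$ we have $S=S_s\cup S_{s'}$. So the inequality
$$\Gamma^{>i}(\iota^{(1)},w^{(0)};S)\le2\,\Gamma^{>i}(\iota^{(1)},w^{(0)};S_s)$$
cannot fail for two different values of $s$: adding the two failures would give $2\Gamma^{>i}(S)>2(\Gamma^{>i}(S_s)+\Gamma^{>i}(S_{s'}))\ge2\Gamma^{>i}(S)$, while $\Gamma^{>i}(S)$ is finite by (4.2). Each $\mathcal A$ excludes at most one $s$, and there are fewer than $N$ sets $\mathcal A$. So some $s$ works for all $\mathcal A$; put $K_i=K_{i-1}\setminus T_s$. Let $K_\infty=\bigcap K_i$.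

**Step 2: the content of the limit.** We apply Lemma 6.1 with $X=K$, $\iota=\iota^{(1)}$, $w=w^{(0)}$, $\Omega_i=K_i\times Y$, $c=2$, $t_i=0$, $k_0=0$, so that $w^*=w^{(1)}$. With Proposition 5.1 and (4.3),
$$\gamma_0\le\Gamma(\iota^{(1)},w^{(0)};K\times Y)\le\Gamma^\circ(\tfrac12\iota^{(1)},w^{(1)};K_\infty\times Y)\le\Gamma(\tfrac14\iota^{(1)},w^{(1)};K_\infty\times Y).$$

**Step 3: total disconnectedness.** We show that connected components are points. Let $x,x'$ lie in one component of $K_\infty$. For every $i$, the image of the component under $\rho(\cdot,z_i)$ is an interval. It misses an open subinterval of each $[j\varepsilon_i,(j+1)\varepsilon_i]$, at the same relative position for all $j$, so its length is at most $\varepsilon_i$, and $|\rho(x,z_i)-\rho(x',z_i)|\le\varepsilon_i$. Applied to the pairs $(x_n,1/l)$ for all $l$, this gives $\rho(x,x_n)=\rho(x',x_n)$ for all $n$. Letting $x_n\to x$ along a subsequence, we get $x=x'$. $\square$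

## 8. Concentration around pairs of points

In Section 1 the mass in a box was a sum of independent terms. A content $\Phi(\omega)$ that depends on independent signs is only subadditive: if every $\omega_i$ agrees with $\omega^1_i$ or $\omega^2_i$ except for a few indices, then $\Phi(\omega)\le\Phi(\omega^1)+\Phi(\omega^2)+{}$small. The right tool measures the distance of $\omega$ to *pairs* of points. For non-empty $A_1,A_2$ in a product $T$ let
$$\theta(A_1,A_2;\omega)=\min_{\omega^1\in A_1,\,\omega^2\in A_2}\#\{i:\omega_i\notin\{\omega^1_i,\omega^2_i\}\}.$$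
For instance, in $T=\{-1,1\}^n$ with $A_1=\{(1,\dots,1)\}$ and $A_2=\{(-1,\dots,-1)\}$, $\theta(A_1,A_2;\omega)=0$ for all $\omega$.

**Lemma 8.1** (a form of Talagrand's inequality for control by two points). Let $T$ be a finite product of finite uniform probability spaces and $A_1,A_2\subset T$ non-empty. Then
$$\mathbb E\,2^{\theta(A_1,A_2;\cdot)}\le\frac1{P(A_1)P(A_2)}.$$

*Proof.* We use induction on the number of factors. With zero factors both sides are $1$. Let $T=T'\times S$, $A_j(s)=\{\omega':(\omega',s)\in A_j\}$, $B_j=\bigcup_sA_j(s)$ and $g_j(s)=P(A_j(s))/P(B_j)\in[0,1]$. Every point of $B_j$ lifts to a point of $A_j$, and the last coordinate contributes at most $1$, so $\theta(A_1,A_2;(\omega',s))\le1+\theta(B_1,B_2;\omega')$. If $A_1(s)\ne\emptyset$, we may use points $(\omega'^1,s)\in A_1$, whose last coordinate agrees with $s$, so $\theta(A_1,A_2;(\omega',s))\le\theta(A_1(s),B_2;\omega')$. Likewise it is at most $\theta(B_1,A_2(s);\omega')$ if $A_2(s)\ne\emptyset$. By the induction hypothesis, with $1/0=\infty$,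
$$\mathbb E_{\omega'}2^{\theta}\le\frac{\min(2,1/g_1(s),1/g_2(s))}{P(B_1)P(B_2)}\le\frac{3-(g_1(s)+g_2(s))}{P(B_1)P(B_2)}.$$
For the second inequality put $u=\frac{g_1+g_2}2\in[0,1]$. Then $\min(2,1/\max(g_1,g_2))\le\min(2,1/u)\le3-2u$: for $u\le\frac12$ because $2\le3-2u$, and for $u\ge\frac12$ because $1/u\le3-2u$ is equivalent to $(2u-1)(u-1)\le0$. Average over $s$. With $G_j=\mathbb Eg_j=P(A_j)/P(B_j)$ and $G=\frac{G_1+G_2}2\in[0,1]$ we get $\mathbb E2^\theta\le(3-2G)/(P(B_1)P(B_2))$, and it remains to see $(3-2G)G_1G_2\le1$. Indeed $(3-2G)G_1G_2\le(3-2G)G^2\le1$, since $3G^2-2G^3$ is increasing on $[0,1]$ with value $1$ at $G=1$. $\square$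

## 9. A random function over $K_\infty$ and the proof of Theorem 1

Put $X=K_\infty$, $\iota=\iota^{(2)}$, $w=w^{(1)}$, $M=2^d$. Then $C=8M$ and $w^{(2)}_m=C^{m-1}w_m$.

**Step 1: parameters.** The spatial partitions must be so fine that the failure probability beats the number of possible sets $\mathcal A$. For $k\ge1$ let $\delta_k=2^{-s_k}$ with an integer $s_k\ge k$ and $\delta_k\le2^{-k-3}\iota_k$. Let $\mathcal V_k$ be a finite partition of $X$ into sets of diameter $\le\delta_k$. Put $L_k=2^{|\mathcal V_k|2^{ds_k}}$ and $t_k=C^{-k}2^{-(2d+1)k}$, and let $\lambda_k>0$ be so small that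
$$\sqrt{2M}\,2^{-t_k/(8M\lambda_k)}\le2^{-k}/L_k.$$
Finally let $\mathcal Z_k$ be a finite partition of $X$ into clopen sets such that
$$\Gamma^{>k}(\iota,w;z\times Q)\le\lambda_k\quad\text{for all }z\in\mathcal Z_k\text{ and all cubes }Q\text{ of side}\le1.\tag{9.1}$$
This is possible. We have $w_mh(\Delta_{m-1})\le w^{(2)}_mh(\Delta_{m-1})\to0$, so some $m>k$ has $3^dw_mh(\Delta_{m-1})\le\lambda_k$. A totally disconnected compact metric space has finite clopen partitions of arbitrarily small mesh; take mesh at most $\frac12\Delta_{m-1}$ and use (4.2).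

**Step 2: the random function.** It is built as in Section 1, and then extended from $X$ to $K$. Let $\varepsilon_{k,z}$ ($k\ge1$, $z\in\mathcal Z_k$) be independent and uniform in $\{-1,1\}^d$, and $f_k=2^{-k}\sum_z\varepsilon_{k,z}1_z\in C(X,\mathbb R^d)$. For each of the finitely many values of $f_k$ fix a coordinatewise Tietze extension $\tilde f_k\in C(K,\mathbb R^d)$ with $\|\tilde f_k\|\le2^{-k}$. The map $(\varepsilon_{k,z})\mapsto\tilde f=\sum_k\tilde f_k$ is a uniform limit of locally constant maps, so it is continuous from a compact product space to $C(K,\mathbb R^d)$. Let $\mu$ be the law of $\tilde f$, a Borel probability measure.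

**Step 3: the exceptional set is $G_\delta$.** Let
$$B=\{F\in C(K,\mathbb R^d):\Gamma^\circ(\tfrac12\iota,w^{(2)};\operatorname{graph}(F|_X))=0\}.$$
For $U$ open in $X\times\mathbb R^d$, the set $\{F:\operatorname{graph}(F|_X)\subset U\}$ is open, because $\operatorname{graph}(F|_X)$ is compact. For $\eta>0$, the set $\{F:\Gamma^\circ(\tfrac12\iota,w^{(2)};\operatorname{graph}(F|_X))<\eta\}$ is the union of such sets over the unions $U$ of families of open $\frac12\iota$-admissible sets with cost $<\eta$, so it is open. Intersecting over $\eta=1/n$, we see that $B$ is a $G_\delta$.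

**Step 4: $\mathcal H^g(\operatorname{graph}(F))=0$ implies $F\in B$.** This is where $g$ enters. Let $\eta>0$. Since $\mathcal H^g_{\Delta_0}(\operatorname{graph}(F))=0$, there are non-empty $A_i\subset\operatorname{graph}(F)$ covering the graph, with $r_i=\operatorname{diam}A_i\le\Delta_0$ and $\sum g(r_i)<\eta$. If $r_i>0$, then $(A_i,r_i)$ has slack $0$, and by (3.1) its $w^{(2)}$-cost is at most $g(r_i)$. If $r_i=0$, then $A_i$ is a point; give it the tag $\Delta_{m-1}$ with $m$ so large that $w^{(2)}_mh(\Delta_{m-1})\Delta_{m-1}^d\le2^{-i}\eta$. Keep the tags, intersect the sets with $X\times\mathbb R^d$, and replace those of class $m$ by their open $\iota_m/4$-neighborhoods in $X\times\mathbb R^d$. By Lemma 4.1 these are open $\frac12\iota$-admissible sets. They cover $\operatorname{graph}(F|_X)$, and their total $w^{(2)}$-cost is at most $2\eta$. So $F\in B$.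

It remains to prove $\mu(B+x)=P(\tilde f-x\in B)=0$ for all $x\in C(K,\mathbb R^d)$. That is, for every $\varphi\in C(K,\mathbb R^d)$, with $F=\varphi+\tilde f$,
$$P(F\in B)=0.\tag{9.2}$$

**Step 5: a chain of compact sets that shrinks to the graph.** Fix $\varphi$ and $k_0\ge1$. On $X$ let $F_k=\varphi+\sum_{j\le k}f_j$, so $\|F-F_k\|\le2^{-k}$ on $X$. Condition on the $\varepsilon_{j,z}$ with $j\le k_0$. For the closed grid cubes $c$ of side $2^{-k_0}$ let $P_c=\{x\in X:F_{k_0}(x)\in c\}$. Put $R=\|\varphi\|+1$. Since $\|F_{k_0}\|\le R$ on $X$, the set $F_{k_0}(X)$ is covered by $(2\lceil2^{k_0}R\rceil)^d\le(2^{k_0+2}R)^d$ of the cubes. The set $P_c\times[0,1]^d$ is a union of $2^{dk_0}$ translates of $P_c\times c$. By translation invariance, subadditivity and Proposition 7.1,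
$$\gamma_0\le\Gamma(\iota,w;X\times[0,1]^d)\le2^{dk_0}\sum_c\Gamma(\iota,w;P_c\times c),$$
the sum being over those cubes. So for some $c$, which we fix as a function of the $\varepsilon_{j,z}$, $j\le k_0$,
$$\Gamma(\iota,w;P_c\times c)\ge\gamma(k_0):=\gamma_0\,2^{-2d(k_0+1)}R^{-d}.\tag{9.3}$$
Let $\Omega_{k_0}=P_c\times c$; then $\|F_{k_0}(x)-y\|\le2^{-k_0}$ on $\Omega_{k_0}$. For $k>k_0$ let
$$\Omega_k=\{(x,y)\in\Omega_{k-1}:\|F_k(x)-y\|\le2^{-k}\}.$$
These sets are compact and decreasing. On $\Omega_k$ we have $\|F(x)-y\|\le2\cdot2^{-k}$, so $\Omega_\infty=\bigcap_k\Omega_k\subset\operatorname{graph}(F|_X)$. Let $Y=c$. For $k>k_0$ let $\mathcal P_k$ be the partition of $X\times c$ into the sets $V\times J$, where $V\in\mathcal V_k$ and $J$ runs over a partition of $c$ into $2^{d(s_k-k_0)}\le2^{ds_k}$ cubes of side $\delta_k$ (with suitable faces included). There are at most $L_k$ unions of atoms. Let $G_k$ be the event that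
$$\Gamma^{>k}(\iota,w;\Omega_{k-1}\setminus\mathcal A)\le C\,\Gamma^{>k}(\iota,w;\Omega_k\setminus\mathcal A)+t_k\quad\text{for all unions }\mathcal A\text{ of atoms of }\mathcal P_k.\tag{9.4}$$
It depends only on the finitely many variables of levels $\le k$.

**Step 6: $G_k$ is very likely.** We show that (6.1) holds with $c=C$ except with small probability.

**Lemma 9.1.** $P(G_k^c)\le2^{-k}$ for all $k>k_0$.

*Proof.* Condition on the levels $<k$, so that $c$, $F_{k-1}$ and $\Omega_{k-1}$ are fixed. For $\omega\in(\{-1,1\}^d)^{\mathcal Z_k}$ let $\Omega_k(\omega)$ be the set $\Omega_k$ obtained when $(\varepsilon_{k,z})_z=\omega$. Fix $\mathcal A$ and put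
$$\Phi(\omega)=\Gamma^{>k}(\iota,w;\Omega_k(\omega)\setminus\mathcal A),\qquad\Phi_0=\Gamma^{>k}(\iota,w;\Omega_{k-1}\setminus\mathcal A)<\infty.$$
By monotonicity $\Phi\le\Phi_0$.

(i) *$\Phi$ is often comparable with $\Phi_0$.* For $v\in\{-1,1\}^d$ let $(v\omega)_z=v\omega_z$ (coordinatewise product); this preserves the uniform measure. Let $(x,y)\in\Omega_{k-1}$ and $x\in z$. Then $\|y-F_{k-1}(x)\|\le2\cdot2^{-k}$. Let $u\in\{-1,1\}^d$ consist of the signs of the coordinates of $y-F_{k-1}(x)$ (any sign for zero). Then $\|F_{k-1}(x)+2^{-k}u-y\|\le2^{-k}$, and $u=v\omega_z$ for some $v$. Hence $\Omega_{k-1}=\bigcup_v\Omega_k(v\omega)$, so $\sum_v\Phi(v\omega)\ge\Phi_0$ and $\mathbb E\Phi\ge\Phi_0/M$. As $\Phi\le\Phi_0$,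
$$\Phi_0/M\le\mathbb E\Phi\le\Phi_0\,P(\Phi\ge\Phi_0/(2M))+\Phi_0/(2M),$$
so $P(\Phi\ge\Phi_0/(2M))\ge1/(2M)$ when $\Phi_0>0$.

(ii) *Two-point control.* If $\omega_z\in\{\omega^1_z,\omega^2_z\}$, then over $z$ the set $\Omega_k(\omega)$ is contained in $\Omega_k(\omega^1)\cup\Omega_k(\omega^2)$. For the other $z$, the part of $\Omega_k(\omega)$ over $z$ lies in $z\times c$. By subadditivity and (9.1),
$$\Phi(\omega)\le\Phi(\omega^1)+\Phi(\omega^2)+\lambda_k\,\#\{z:\omega_z\notin\{\omega^1_z,\omega^2_z\}\}.\tag{9.5}$$

(iii) *Combination.* Suppose the inequality in (9.4) can fail for $\mathcal A$. Then $\Phi_0>t_k$, and failure implies $\omega\in E:=\{\Phi<\Phi_0/(8M)\}$, since $C=8M$. Let $p=P(E)$ and assume $p>0$. If $\Phi(\omega)\ge\Phi_0/(2M)$, then (9.5) with $\omega^1,\omega^2\in E$ minimizing in $\theta(E,E;\omega)$ gives $\Phi_0/(2M)\le2\Phi_0/(8M)+\lambda_k\theta(E,E;\omega)$, that is, $\lambda_k\theta(E,E;\omega)\ge\Phi_0/(4M)$. By (i), Markov's inequality and Lemma 8.1,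
$$\frac1{2M}\le P\Big(\theta(E,E;\cdot)\ge\frac{\Phi_0}{4M\lambda_k}\Big)\le2^{-\Phi_0/(4M\lambda_k)}p^{-2}.$$
Since $\Phi_0>t_k$, this gives $p\le\sqrt{2M}\,2^{-t_k/(8M\lambda_k)}\le2^{-k}/L_k$. Sum over the at most $L_k$ sets $\mathcal A$. The bound holds conditionally on every outcome of the levels $<k$, hence unconditionally. $\square$

**Step 7: conclusion.** We combine the chain lemma with (9.3). Suppose $G_k$ occurs for all $k>k_0$ and $F\in B$. Lemma 6.1 with $c=C$, $w^*=w^{(2)}$, together with $\Omega_\infty\subset\operatorname{graph}(F|_X)$, gives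
$$\gamma(k_0)\le\Gamma(\iota,w;\Omega_{k_0})\le0+\sum_{k>k_0}C^{k-1}t_k=C^{-1}\sum_{k>k_0}2^{-(2d+1)k}\le2^{-(2d+1)k_0}.$$
This contradicts the value of $\gamma(k_0)$ in (9.3) as soon as $2^{-k_0}<\gamma_02^{-2d}R^{-d}$. So for all large $k_0$, $P(F\in B)\le\sum_{k>k_0}P(G_k^c)\le\sum_{k>k_0}2^{-k}=2^{-k_0}$. Letting $k_0\to\infty$ proves (9.2). So $B$ is a shy $G_\delta$ set, and by Step 4 it contains $\{f:\mathcal H^g(\operatorname{graph}(f))=0\}$. Theorem 1 is proved. $\blacksquare$

## 10. Non-$\sigma$-finite measure, and open subsets of $K$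

**Theorem 2.** Under the hypotheses of Theorem 1, for a prevalent $f\in C(K,\mathbb R^d)$ the measure $\mathcal H^g$ on $\operatorname{graph}(f)$ is not $\sigma$-finite; in particular $\mathcal H^g(\operatorname{graph}(f))=\infty$. Moreover, for a prevalent $f$ this holds simultaneously for $\operatorname{graph}(f|_U)$ for every open $U\subset K$ with $\mathcal H^h(U)>0$.

**Step 1: a smaller gauge $g'$.** Since only $g/(hr^d)\to\infty$ is needed, we can give up part of this growth. Let $\psi(r)=\inf_{0<s\le r}g(s)/(h(s)s^d)$ for the given $h$ (which is positive on $(0,\infty)$ by Step 1 of Section 3), choose $r_0>0$ with $\psi(r_0)\ge1$, and put $g'(r)=g(r)\psi(\min(r,r_0))^{-1/2}$ for $r>0$, $g'(0)=0$. Both factors are non-decreasing, so $g'$ is a gauge function. For $0<r\le r_0$, $g'(r)/(h(r)r^d)\ge\psi(r)^{1/2}\to\infty$. By Theorem 1, $\mathcal H^{g'}(\operatorname{graph}(f))>0$ for a prevalent $f$.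

**Step 2: $\sigma$-finiteness for $g$ forces measure zero for $g'$.** Let $H$ be a subset of $K\times\mathbb R^d$ with $H=\bigcup_nH_n$ and $\mathcal H^g(H_n)<\infty$. For $0<s\le\delta\le r_0$, $g'(s)\le\psi(\delta)^{-1/2}g(s)$, so $\mathcal H^{g'}_\delta(H_n)\le\psi(\delta)^{-1/2}\mathcal H^g_\delta(H_n)\to0$ as $\delta\to0$. Hence $\mathcal H^{g'}(H)=0$. With $H=\operatorname{graph}(f)$ and Step 1, the first statement follows.

**Step 3: one compact subset.** We show that if $K'\subset K$ is compact and $\mathcal H^h(K')>0$, then $\{f\in C(K,\mathbb R^d):\mathcal H^{g'}(\operatorname{graph}(f|_{K'}))=0\}$ is shy. Carry out Sections 3–9 for the space $K'$ with the gauges $h,g'$. In Step 2 of Section 9 take first Tietze extensions from $K'_\infty$ to $K$, with norm at most $2^{-k}$, and let the extensions to $K'$ used there be their restrictions. This yields a random function $\tilde f\in C(K,\mathbb R^d)$ with law $\mu$, and a $G_\delta$ set $B'\subset C(K',\mathbb R^d)$ that contains all $F\in C(K',\mathbb R^d)$ with $\mathcal H^{g'}(\operatorname{graph}(F))=0$ and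 satisfies $P(\varphi'+\tilde f|_{K'}\in B')=0$ for all $\varphi'\in C(K',\mathbb R^d)$. Let $B=\{F\in C(K,\mathbb R^d):F|_{K'}\in B'\}$. It is a $G_\delta$, since restriction is continuous. For $x\in C(K,\mathbb R^d)$, $\mu(B+x)=P(-x|_{K'}+\tilde f|_{K'}\in B')=0$. So $B$ is shy, and it contains the set in question.

**Step 4: all open sets at once.** Take a countable base of $K$, and consider the countably many closures $K'$ of basic sets with $\mathcal H^h(K')>0$. Countable unions of shy sets are shy (Christensen; Hunt–Sauer–Yorke). So by Step 3, for a prevalent $f$ we have $\mathcal H^{g'}(\operatorname{graph}(f|_{K'}))>0$ for all these $K'$. Any open $U$ with $\mathcal H^h(U)>0$ is a countable union of closures of basic sets contained in $U$, so some such closure $K'\subset U$ has $\mathcal H^h(K')>0$. Then $\mathcal H^{g'}(\operatorname{graph}(f|_U))\ge\mathcal H^{g'}(\operatorname{graph}(f|_{K'}))>0$, and by Step 2 the measure $\mathcal H^g$ on $\operatorname{graph}(f|_U)$ is not $\sigma$-finite. $\square$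

## 11. Necessity of the growth condition when $K$ is large at every point

**Theorem 3.** Let $\mathcal H^h(K)>0$, and suppose there are $r_0>0$, $D<\infty$ with $h(2r)\le Dh(r)$ for $0<r\le r_0$, and a finite Borel measure $\nu$ on $K$ with $\nu(B(x,r))\ge h(r)$ for all $x\in K$, $0<r\le r_0$ (open balls). For a gauge function $g$ the following are equivalent:

* (i) $\lim_{r\to0+}g(r)/(h(r)r^d)=\infty$;
* (ii) $\mathcal H^g(\operatorname{graph}(f))>0$ for a prevalent $f\in C(K,\mathbb R^d)$;
* (iii) $\mathcal H^g(\operatorname{graph}(f))>0$ for some $f\in C(K,\mathbb R^d)$.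

For example, let $K=[0,1]^n$ and $h(r)=r^n$. Then $D=2^n$ works. For $x\in K$ and $r\le1$ the ball $B(x,r)$ contains a cube in $K$ of side $r/(2\sqrt n)$ with a corner at $x$, since its points have distance at most $r/2$ from $x$. So $\nu=(2\sqrt n)^n$ times Lebesgue measure works.

**Step 1: the easy implications.** (i)$\Rightarrow$(ii) is Theorem 1. (ii)$\Rightarrow$(iii) holds because the whole space is not shy: $B=C(K,\mathbb R^d)$ has $\mu(B)=1$ for every probability measure $\mu$.

**Step 2: packing the graph.** Assume that (i) fails; we show that (iii) fails by covering any graph cheaply. There are $r_n\to0+$ and $L$ with $g(r_n)\le Lh(r_n)r_n^d$. Let $f\in C(K,\mathbb R^d)$ be arbitrary and $\epsilon=r_n/2$. Take a maximal set of points in $\operatorname{graph}(f)$ with pairwise distances $\ge\epsilon$; it is finite by compactness. Let $N$ be its cardinality. The closed $\epsilon$-balls around these points cover the graph and have diameter at most $r_n$. The open $\epsilon/2$-balls in $K\times\mathbb R^d$ around them are disjoint, and the one with center $(x,a)$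 contains $B(x,\epsilon/4)\times B(a,\epsilon/4)$. Let $\lambda$ be Lebesgue measure on $\mathbb R^d$ and $c_d=\lambda(B(0,1/8))$. As $\epsilon/4=r_n/8$, for large $n$ each of these balls has $(\nu\times\lambda)$-measure at least
$$h(r_n/8)\,c_dr_n^d\ge D^{-3}c_dh(r_n)r_n^d.$$

**Step 3: letting $n\to\infty$.** We compare the cost of the cover with the measure of a neighborhood of the graph. The disjoint balls lie in $\{p:\operatorname{dist}(p,\operatorname{graph}(f))\le r_n\}$, so
$$\mathcal H^g_{r_n}(\operatorname{graph}(f))\le Ng(r_n)\le NLh(r_n)r_n^d\le LD^3c_d^{-1}\,(\nu\times\lambda)\big(\{p:\operatorname{dist}(p,\operatorname{graph}(f))\le r_n\}\big).$$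
The graph is compact, and these neighborhoods have finite measure, so along $n\to\infty$ the right side tends to $LD^3c_d^{-1}(\nu\times\lambda)(\operatorname{graph}(f))$. By Fubini's theorem $(\nu\times\lambda)(\operatorname{graph}(f))=\int\lambda(\{f(x)\})\,d\nu(x)=0$. As $r_n\to0$, $\mathcal H^g(\operatorname{graph}(f))=0$ for every $f$, so (iii) fails. $\square$
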